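\title{Non-cyclic singular inner functions whose measures vanish on all Beurling--Carleson sets}

\begin{abstract}
We construct a positive singular measure $\mu$ on the unit circle that vanishes on every Beurling--Carleson set, and whose singular inner function $S_\mu$ is not cyclic in the sequence space $\ell^p_A$ or in the Besov-type space $D^p_{p-1}$ for any $p>2$. The obstruction is a function $g$ with absolutely convergent Taylor series and $g(0)\neq0$ that is orthogonal to all the functions $z^mS_\mu$. The measure can be made to satisfy $\mu(I)\le(C+\omega(|I|))|I|$ on all arcs, for any prescribed gauge $\omega$ that tends to infinity at $0$. It is built by repeatedly multiplying a density by a heat kernel evaluated at $\zeta^N$, while $g$ is corrected at each step in the Wiener algebra, whose norm does not change under the substitution $z\mapsto z^N$.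
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\mathbb{D}$ be the open unit disc and $\mathbb{T}$ the unit circle. We write $|\cdot|$ for Lebesgue (arc length) measure on $\mathbb{T}$, so that $|\mathbb{T}|=2\pi$, and we measure distances on $\mathbb{T}$ along the circle. For a finite positive Borel measure $\mu$ on $\mathbb{T}$ put
\begin{equation}\label{eq:S}
S_\mu(z)=\exp\Big\{-\int_{\mathbb{T}}\frac{\zeta+z}{\zeta-z}\,d\mu(\zeta)\Big\},\qquad z\in\mathbb{D}.
\end{equation}
The kernel has positive real part, so $S_\mu$ is a zero-free holomorphic function with $|S_\mu|\le1$, and $S_\mu(0)=e^{-\mu(\mathbb{T})}$. When $\mu$ is singular with respect to Lebesgue measure, the radial limits of $S_\mu$ have modulus $1$ almost everywhere, and $S_\mu$ is called a \emph{singular inner function}.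

For $1<p<\infty$ we consider two spaces of holomorphic functions $f(z)=\sum_{n\ge0}\hat f(n)z^n$ on $\mathbb{D}$. The space $\ell^p_A$ is defined by the norm $\|f\|_{\ell^p_A}=(\sum_{n\ge0}|\hat f(n)|^p)^{1/p}$, and the Besov-type space $D^p_{p-1}$ by
\[
\|f\|_{D^p_{p-1}}^p=|f(0)|^p+\int_{\mathbb{D}}|f'(z)|^p(1-|z|^2)^{p-1}\,dA(z),
\]
where $dA$ is area measure. A function $f$ in such a space $X$ is \emph{cyclic} in $X$ if there are polynomials $p_n$ with $\|p_nf-1\|_X\to0$. The polynomials have to imitate $1/f$, so for a singular inner function cyclicity asks whether the norm of $X$ is weak enough not to notice how small $S_\mu$ becomes near the carrier of $\mu$.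

At $p=2$ both spaces are the Hardy space $H^2$: this is the definition for $\ell^2_A$, and for $D^2_1$ it follows from integration in polar coordinates,
\begin{equation}\label{eq:LP}
\int_{\mathbb{D}}|F'(z)|^2(1-|z|^2)\,dA(z)=\pi\sum_{n\ge1}\frac{n}{n+1}|\hat F(n)|^2 .
\end{equation}
In $H^2$ a singular inner function $S=S_\mu$ with $\mu\ne0$ is never cyclic: since $|S|=1$ on $\mathbb{T}$, the norm $\|pS-1\|_{H^2}$ equals the $L^2$ distance from $p$ to $\overline S$, which is at least $(1-|S(0)|^2)^{1/2}$. The picture changes as soon as the norm of $H^2$ is weakened by a power weight. For real $\alpha$ let $H^2_\alpha$ be the space of holomorphic $f$ with $\sum_n|\hat f(n)|^2(1+n)^\alpha<\infty$. A closed set $E\subset\mathbb{T}$ is a \emph{Beurling--Carleson set} if $|E|=0$ and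
\[
\sum_n|I_n|\log\frac1{|I_n|}<\infty ,
\]
where the $I_n$ are the disjoint open arcs whose union is $\mathbb{T}\setminus E$. The condition says that little of the length of $\mathbb{T}\setminus E$ sits in very short gaps. Finite sets satisfy it, and so does the middle-thirds Cantor set, because $\sum_k 2^k3^{-k}k<\infty$. We take the following facts as known.
\begin{enumerate}
\item[(F1)] For $p>2$, $D^p_{p-1}\subset\ell^p_A$ continuously.
\item[(F2)] If $S_\mu$ is cyclic in $\ell^p_A$ or in $D^p_{p-1}$ for some $p>2$, then $\mu(E)=0$ for every Beurling--Carleson set $E$.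
\item[(F3)] (Korenblum, Roberts) For each $\alpha<0$, $S_\mu$ is cyclic in $H^2_\alpha$ if and only if $\mu(E)=0$ for every Beurling--Carleson set $E$.
\end{enumerate}
For $p>2$ every bounded holomorphic function $F$ lies in both of our spaces. Indeed, if $|F|\le1$, the Schwarz--Pick inequality gives $|F'|(1-|z|^2)\le1$, so
\begin{equation}\label{eq:bounded}
|F'|^p(1-|z|^2)^{p-1}\le|F'|^2(1-|z|^2),
\end{equation}
which is integrable by \eqref{eq:LP}; thus $F\in D^p_{p-1}\subset\ell^p_A$. In the other direction, H\"older's inequality with exponents $p/2$ and $p/(p-2)$ gives $\ell^p_A\subset H^2_\alpha$ continuously for $\alpha<-(1-2/p)$. Cyclicity passes from a smaller space to a larger one, so (F1) and (F3) account for (F2). This leads to the following question, posed in \cite{DS}.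

\medskip
\noindent\textbf{Question.} \emph{Let $\mu$ be a positive singular Borel measure on $\mathbb{T}$ with $\mu(E)=0$ for every Beurling--Carleson set $E$, and let $p>2$. Is $S_\mu$ cyclic in $\ell^p_A$? Is it cyclic in $D^p_{p-1}$?}
\medskip

One is tempted to answer yes. The criterion in (F3) is the same for all $\alpha<0$, however close to $0$, so it seems to take over the moment one leaves $H^2$; and $\ell^p_A$ lies strictly between $H^2$ and some $H^2_\alpha$. There is, however, a difference. In $H^2_\alpha$ the norm of $z^n$ tends to $0$, while in $\ell^p_A$ it equals $1$; the lacunary series $\sum_kz^{2^k}$ belongs to every $H^2_\alpha$ with $\alpha<0$ and to no $\ell^p_A$. This difference decides the question.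

\begin{theorem}\label{thm:answer}
There is a positive singular Borel measure $\mu\neq0$ on $\mathbb{T}$ with $\mu(E)=0$ for every Beurling--Carleson set $E$ such that, for every $p>2$, the function $S_\mu$ is cyclic neither in $\ell^p_A$ nor in $D^p_{p-1}$.
\end{theorem}

So the answer to both questions is no in general: the condition in (F2) is necessary but not sufficient, in either space, and one measure shows this for all $p>2$ at once. Theorem~\ref{thm:answer} follows from a construction in which neither $p$ nor Beurling--Carleson sets appear.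

\begin{theorem}\label{thm:main}
Let $\omega:(0,2\pi]\to(0,\infty)$ be nonincreasing with $\omega(0+)=\infty$, and let $d>0$. There are a positive singular Borel measure $\mu$ on $\mathbb{T}$ with $\frac23d\le\mu(\mathbb{T})\le\frac43d$ and a function $g(z)=\sum_{n\ge0}\hat g(n)z^n$ with $\sum_n|\hat g(n)|<\infty$ and $g(0)\neq0$ such that
\begin{enumerate}
\item[(i)] $\mu(I)\le(1+d+\omega(|I|))\,|I|$ for every nondegenerate arc $I\subset\mathbb{T}$, and $\mu$ has no atoms;
\item[(ii)] $\sum_{n\ge0}\widehat{S_\mu}(n)\,\overline{\hat g(n+m)}=0$ for all $m\ge0$.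
\end{enumerate}
\end{theorem}

Property (i) says that $\mu$ is spread almost as evenly as a measure with bounded density. The hypothesis $\omega(0+)=\infty$ cannot be dropped: with a bounded $\omega$, (i) would make $\mu$ absolutely continuous, and a singular $\mu$ would be $0$. The proof uses only that $\omega(t)\to\infty$ as $t\to0$.

Section~\ref{sec:reduction} deduces Theorem~\ref{thm:answer} from Theorem~\ref{thm:main}. Section~\ref{sec:atom} finds $g$ by hand when $\mu$ is a point mass or a uniform measure on roots of unity; the main idea is visible there. Section~\ref{sec:scales} sets up the iteration and reduces each step to a problem on the two-dimensional torus. Sections~\ref{sec:kernel} and~\ref{sec:profile} study the two ingredients of a step, Section~\ref{sec:step} carries the step out, and Section~\ref{sec:iteration} passes to the limit.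

\section{From the construction to the answer}\label{sec:reduction}

Property (ii) prevents cyclicity, by duality, in every space whose norm controls the Taylor coefficients uniformly.

\begin{corollary}\label{cor:duality}
Let $\mu$ be as in Theorem~\ref{thm:main}. Let $X$ be a Banach space of holomorphic functions on $\mathbb{D}$ that contains $1$ and the functions $z^mS_\mu$ $(m\ge0)$, and satisfies $\sup_n|\hat f(n)|\le C_X\|f\|_X$. Then there are no polynomials $p_n$ with $\|p_nS_\mu-1\|_X\to0$. In particular $S_\mu$ is not cyclic in $\ell^p_A$ or in $D^p_{p-1}$, for any $p>2$.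
\end{corollary}

\begin{proof}
Let $L(F)=\sum_n\hat F(n)\overline{\hat g(n)}$. Then $|L(F)|\le C_X\|F\|_X\sum_n|\hat g(n)|$ for $F\in X$, so $L$ is a bounded functional on $X$. Property (ii) says that $L(z^mS_\mu)=0$ for all $m\ge0$, hence $L(pS_\mu)=0$ for every polynomial $p$. If $\|p_nS_\mu-1\|_X\to0$, then $L(1)=-\lim_nL(p_nS_\mu-1)=0$. But $L(1)=\overline{g(0)}\neq0$.

For $p>2$ both spaces contain the bounded functions $1$ and $z^mS_\mu$ by \eqref{eq:bounded}, and $|\hat f(n)|\le\|f\|_{\ell^p_A}\le C\|f\|_{D^p_{p-1}}$ by (F1).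
\end{proof}

Property (i) forces $\mu$ to vanish on closed sets whose neighborhoods shrink fast enough. For a closed set $E\subset\mathbb{T}$ let $E_t$ be its open $t$-neighborhood.

\begin{corollary}\label{cor:sets}
Let $\Omega:(0,2\pi]\to(0,\infty)$ be nonincreasing with $\Omega(0+)=\infty$. Then $\mu$ in Theorem~\ref{thm:main} can be chosen so that $\mu(E)=0$ for every closed $E$ with $\liminf_{t\to0}|E_t|\,\Omega(t)=0$. For $\Omega(t)=1+\log(2\pi/t)$ these sets include all Beurling--Carleson sets.
\end{corollary}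

\begin{proof}
Apply Theorem~\ref{thm:main} with $\omega(s)=\Omega(s/4)$. Let $E\ne\emptyset$ be closed and $0<t<\pi/2$. Choose a maximal family of points $x_i\in E$ with pairwise distances at least $2t$. The open arcs of length $2t$ centered at the $x_i$ are disjoint and lie in $E_t$, so there are at most $|E_t|/(2t)$ points. By maximality every point of $E$ is within $2t$ of some $x_i$, so the closed arcs of length $4t$ centered at the $x_i$ cover $E$. By (i),
\[
\mu(E)\le\frac{|E_t|}{2t}\cdot4t\,\big(1+d+\omega(4t)\big)=2|E_t|\big(1+d+\Omega(t)\big).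
\]
For small $t$ we have $1+d\le\Omega(t)$, so the right side is at most $4|E_t|\Omega(t)$, and its lower limit is $0$.

Now let $E$ be a Beurling--Carleson set with complementary arcs $I_n$. A point of $I_n\cap E_t$ is within $t$ of an endpoint of $I_n$, and $|E|=0$, so $|E_t|\le\sum_n\min(|I_n|,2t)$. We claim that
\[
\min(|I_n|,2t)\log\frac1t\le|I_n|\log\frac2{|I_n|}\qquad\text{if }|I_n|\le\frac2e,\ t\le\frac1e .
\]
If $|I_n|\le2t$, this holds because $1/t\le2/|I_n|$. If $|I_n|>2t$, the left side is $s\log(2/s)$ with $s=2t<|I_n|$, and $s\mapsto s\log(2/s)$ increases on $(0,2/e]$. The right sides are summable by the Beurling--Carleson condition, only finitely many $|I_n|$ exceed $2/e$, and each left side tends to $0$ with $t$. By dominated convergence $|E_t|\log(1/t)\to0$. Then $|E_t|\to0$ as well, and $|E_t|(1+\log(2\pi/t))\to0$.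
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Take $\mu$ from Corollary~\ref{cor:sets} with $\Omega(t)=1+\log(2\pi/t)$ and any $d>0$, and apply Corollary~\ref{cor:duality}.
\end{proof}

\begin{remark}\label{rem:rough}
For this $\mu$, the function $g$ has no power smoothness at all: $\sum_n|\hat g(n)|^2(1+n)^a=\infty$ for every $a>0$. Otherwise the Cauchy--Schwarz inequality would make $L$ bounded on $H^2_{-a}$, and the proof of Corollary~\ref{cor:duality} would show that $S_\mu$ is not cyclic in $H^2_{-a}$, against (F3). So $\hat g$ must be summable and yet reach very high frequencies. This points to a lacunary construction.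
\end{remark}

\section{The defect, and the case of a point mass}\label{sec:atom}

\subsection*{The defect}
Let $\sigma=|\cdot|/2\pi$ be normalized Lebesgue measure and $\hat u(n)=\int_{\mathbb{T}}u\,\overline\zeta^{\,n}\,d\sigma$. We identify a bounded holomorphic function on $\mathbb{D}$ with its radial boundary function; its Taylor and Fourier coefficients agree. The Riesz projection $P_+$ sends $u\in L^2(\sigma)$ to $\sum_{n\ge0}\hat u(n)\zeta^n$.

The \emph{Wiener algebra} $A(\mathbb{T})$ consists of the continuous $u$ with $\|u\|_A=\sum_{n\in\mathbb{Z}}|\hat u(n)|<\infty$. It is a Banach algebra under pointwise multiplication, and complex conjugation is an isometry of it. The functions with $\hat u(n)=0$ for $n<0$ form a closed subalgebra $A_+$, and $P_+$ is a contraction of $A(\mathbb{T})$ onto $A_+$. Throughout, $C$ and $c$ are positive absolute constants that may change from line to line, and subscripts indicate dependence on parameters. For $u\in C^1(\mathbb{T})$, with the prime denoting the derivative in the angle,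 the Cauchy--Schwarz inequality and Parseval's identity give
\begin{equation}\label{eq:A1}
\|u\|_A\le|\hat u(0)|+\Big(\sum_{n\ne0}n^{-2}\Big)^{1/2}\|u'\|_{L^2(\sigma)}\le C\big(\|u\|_\infty+\|u'\|_\infty\big).
\end{equation}

For a bounded holomorphic $S$, $\gamma\in A_+$ and $m\ge0$, Parseval's identity gives
\begin{equation}\label{eq:pairing}
\sum_{n\ge0}\hat S(n)\overline{\hat\gamma(n+m)}=\int_{\mathbb{T}}\zeta^mS\,\overline\gamma\,d\sigma=\overline{\hat h(m)},\qquad h=P_+(\overline S\gamma).
\end{equation}
We call $h$ the \emph{defect} of $\gamma$ with respect to $S$. Property (ii) of Theorem~\ref{thm:main} says that $g\in A_+$ has zero defect with respect to $S_\mu$, that is, $g$ is orthogonal to $S_\mu H^2$.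

\subsection*{One atom}
Let $\Phi_0(z)=\frac{1+z}{1-z}$ and $s_t=e^{-t\Phi_0}$ for $t\ge0$. This is the function \eqref{eq:S} for the mass $t$ at the point $1$. We have $s_ts_{t'}=s_{t+t'}$, $s_t(0)=e^{-t}$, and $s_t(e^{i\theta})=e^{-it\cot(\theta/2)}$ for $e^{i\theta}\neq1$. Fix $x>0$; we look for $g\in A_+$ with $g(0)\ne0$ and zero defect with respect to $s_x$.

Start from $\gamma=1$, whose defect is the constant $P_+(\overline{s_x})=e^{-x}$. Since $\overline{s_x}s_x=1$, subtracting $e^{-x}s_x$ removes the defect, and $1-e^{-x}s_x$ has the value $1-e^{-2x}\ne0$ at the origin. But $s_x$ is discontinuous at $1$, so it is not in $A_+$. The remedy is to use all the divisors $s_t$, $0<t<x$, of $s_x$. On $\mathbb{T}$ we have $\overline{s_x}s_t=\overline{s_{x-t}}$, and so the defect of $s_t$ is again a constant, $e^{-(x-t)}$. Averaging in $t$ keeps the defect constant and removes the oscillation. Let $\beta\in C_c^\infty((0,x))$ be real and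
\[
W_\beta=\int_0^x\beta(t)\,s_t\,dt,\qquad W_\beta(e^{i\theta})=b\big(\cot\tfrac\theta2\big),\qquad b(\tau)=\int\beta(t)e^{-it\tau}\,dt .
\]
Integration by parts shows that $b$ and $b'$ decay faster than any power of $\tau$. The $\theta$-derivative of $b(\cot\frac\theta2)$ is $-\frac12(1+\tau^2)b'(\tau)$ at $\tau=\cot\frac\theta2$, and it tends to $0$ as $\theta\to0$. Hence $W_\beta\in C^1(\mathbb{T})$, and $W_\beta\in A_+$ by \eqref{eq:A1}. By Fubini's theorem
\begin{equation}\label{eq:model}
P_+(\overline{s_x}\,W_\beta)=\int\beta(t)e^{-(x-t)}\,dt,\qquad W_\beta(0)=\int\beta(t)e^{-t}\,dt .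
\end{equation}
Take $\beta\ge0$, normalized so that the first integral is $1$. Then $g=1-e^{-x}W_\beta\in A_+$ has zero defect, and $g(0)>0$ because $e^{-x}\int\beta e^{-t}\,dt<e^{-x}\int\beta e^{t}\,dt=1$. This gives (ii) for a point mass, which is as far from (i) as possible.

\subsection*{$N$ atoms}
Let $\nu_N$ place the mass $x/N$ at each $N$-th root of unity. Expanding $\frac{\zeta+z}{\zeta-z}=1+2\sum_{n\ge1}\overline\zeta^{\,n}z^n$ and averaging over the roots gives $S_{\nu_N}(z)=s_x(z^N)$. The substitution $\zeta\mapsto\zeta^N$ multiplies all frequencies by $N$ and preserves their signs, so $g_N(z)=g(z^N)$ has zero defect with respect to $S_{\nu_N}$, and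
\[
g_N(0)=g(0),\qquad\|g_N\|_A=\|g\|_A .
\]
At the same time $\nu_N(I)\le x(|I|/2\pi+1/N)$ for every arc $I$. The mass has been spread evenly at all scales above $1/N$ \emph{at no cost in the Wiener norm}. In the norms of Remark~\ref{rem:rough} the cost is unbounded: $g$ is not constant, since a nonzero constant has nonzero defect, and so $\sum_n|\hat g_N(n)|^2(1+n)^a=\sum_k|\hat g(k)|^2(1+kN)^a\to\infty$ as $N\to\infty$.

Below the scale $1/N$ the measure $\nu_N$ violates (i). We therefore replace each atom by a smooth bump, so that the measure has a bounded density $f$, and repeat the operation at a much finer scale $1/N'$: near a point $\zeta$ the density is almost constant at that scale, and we are back in the situation above with $x=f(\zeta)$. Three things have to be controlled. With bumps in place of atoms the defect is small but not zero. From the second step on, $x=f(\zeta)$ varies, and it takes very small and very large values. And the successive corrections of $g$ have to be summable in $A(\mathbb{T})$.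

\section{Separating two scales}\label{sec:scales}

\subsection*{States}
For a real $f\in C^\infty(\mathbb{T})$ with $f>0$ let $H_f=\hat f(0)+2\sum_{n\ge1}\hat f(n)z^n$. The coefficients decay rapidly, so $H_f\in A_+$, and on $\mathbb{T}$ we have $H_f=f+iY_f$ with $Y_f$ real and smooth. The expansion of the kernel shows that $H_f(z)=\int\frac{\zeta+z}{\zeta-z}f\,d\sigma$. Hence the function \eqref{eq:S} for the measure $f\,d\sigma$ is
\[
S_f=e^{-H_f}=e^{-f-iY_f}\in A_+ .
\]
A \emph{state} is a pair $(f,\gamma)$ with $f\in C^\infty(\mathbb{T})$, $f>0$, $\gamma\in A_+$; its defect is $h=P_+(\overline{S_f}\gamma)\in A_+$.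

The defect of a state vanishes only if $\gamma=0$. Indeed $a=1/S_f=e^{H_f}$ is in $A_+$, and $P_+(\overline au)=P_+(\overline aP_+u)$ for $u\in A(\mathbb{T})$ because $\overline a(u-P_+u)$ has only negative frequencies; with $u=\overline{S_f}\gamma$ this reads $\gamma=P_+(\overline ah)$. So exact orthogonality can appear only in the limit, as the densities become singular.

\subsection*{The torus}
A step replaces $f(\zeta)$ by $f(\zeta)\varphi(\zeta^N)$, where $\varphi$ is a bump and $N$ is huge. It is natural to treat $w=\zeta^N$ as an independent variable. Points of $\mathbb{T}^2$ are written $(\zeta,w)=(e^{i\alpha},e^{i\theta})$, and functions of $\zeta$ or of $w$ alone are regarded as functions on $\mathbb{T}^2$ when needed. The Wiener algebra $A(\mathbb{T}^2)$ has the norm $\|U\|_A=\sum_{n,j}|\hat U(n,j)|$, where $n$ is the frequency in $\zeta$ and $j$ the frequency in $w$; again it is a Banach algebra with isometric conjugation. For smooth $U$, Parseval's identity gives $\sum(1+n^2)(1+j^2)|\hat U(n,j)|^2=\sum_{a,b\in\{0,1\}}\|\partial_\alpha^a\partial_\theta^bU\|_{L^2}^2$,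 and therefore
\begin{equation}\label{eq:A2}
\|U\|_{A}\le C\sum_{a,b\in\{0,1\}}\|\partial_\alpha^a\partial_\theta^bU\|_\infty .
\end{equation}
The restriction $R_NU(\zeta)=U(\zeta,\zeta^N)$ is multiplicative, commutes with conjugation, and sends $\zeta^nw^j$ to $\zeta^{n+jN}$, so $\|R_NU\|_A\le\|U\|_A$.

For large $N$ the sign of $n+jN$ is decided by $j$, and by $n$ only if $j=0$. Accordingly, call $(n,j)$ \emph{nonnegative} if $j>0$, or $j=0$ and $n\ge0$, and let $Q$ be the projection of $A(\mathbb{T}^2)$ that keeps the nonnegative frequencies; it is a contraction. Write $U=\sum_jU_j(\zeta)w^j$ with $U_j\in A(\mathbb{T})$, so that $\|U\|_A=\sum_j\|U_j\|_A$. Then $QU=P_+U_0+\sum_{j\ge1}U_jw^j$, and in particular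
\begin{equation}\label{eq:Qrules}
\begin{aligned}
&QU=P_+U_0&&\text{if }U_j=0\text{ for all }j>0,\\
&QU=U&&\text{if }U_j=0\text{ for all }j<0\text{ and }U_0\in A_+ .
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:transfer}
As $N\to\infty$:
\begin{enumerate}
\item[(a)] $\|P_+R_NU-R_NQU\|_A\to0$ for $U\in A(\mathbb{T}^2)$;
\item[(b)] $\int R_NU\,d\sigma\to\iint U\,d\sigma\,d\sigma$ for every continuous $U$ on $\mathbb{T}^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $|n|<N$, then $n+jN>0$ for $j\ge1$, $n+jN<0$ for $j\le-1$, and $n+jN=n$ for $j=0$. So $P_+R_N$ and $R_NQ$ agree on $\zeta^nw^j$ for $|n|<N$, and the norm in (a) is at most $\sum_{|n|\ge N}\sum_j|\hat U(n,j)|\to0$. The same list shows that $\int R_N(\zeta^nw^j)\,d\sigma=0$ when $|n|<N$ and $(n,j)\ne(0,0)$. This gives (b) for trigonometric polynomials, which are uniformly dense in $C(\mathbb{T}^2)$.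
\end{proof}

\subsection*{Design of a step}
Let $(f,\gamma)$ be a state with defect $h$; write $Y=Y_f$, $S=S_f$. Let $\varphi>0$ be a smooth bump at $w=1$ with mean $1$, and $\Phi=H_\varphi$. We shall see in Section~\ref{sec:step} that the function $S_{R_N(f\varphi)}$ of the new density is close to $R_N\Theta$, where $\Theta(\zeta,w)=e^{-iY(\zeta)}e^{-f(\zeta)\Phi(w)}$. By Lemma~\ref{lem:transfer} the task is then to find $V\in A(\mathbb{T}^2)$, of norm comparable to $\|h\|_A$, with $QV=V$ and $Q(\overline\Theta(\gamma-V))$ much smaller than $h$.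

Pretend for a moment that the bump is a point mass, $\Phi=\Phi_0$. Then $\Theta=e^{-iY(\zeta)}s_{f(\zeta)}(w)$ is unimodular, and $Q(\overline\Theta\gamma)=h$ by the first rule in \eqref{eq:Qrules}. The obvious correction $h\Theta$ removes this defect but is discontinuous. As in Section~\ref{sec:atom} we replace it by $V=he^{-iY}W_\beta(w)$, where $\beta$ now depends on $x=f(\zeta)$. Both quantities in \eqref{eq:model} must now take the values that they have for $s_x$ itself:
\begin{equation}\label{eq:moments}
\int\beta(t)e^{-(x-t)}\,dt=1,\qquad\int\beta(t)e^{-t}\,dt=e^{-x}.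
\end{equation}
The first condition cancels the defect. The second is new: the coefficient $V_0=he^{-iY}W_\beta(0)$ has to lie in $A_+$, and we know $e^{-iY}$ to be analytic only in the combination $e^{-iY}e^{-f}=S$.

For a true bump, concentrated at scale $\varepsilon$, the cancellation leaves an error, and the defect is multiplied by a small factor, the \emph{gain}. On the other hand the new density is wilder than the old one, and the ratio $\|V\|_A/\|h\|_A$ at the \emph{next} step, the \emph{cost}, grows as $\varepsilon\to0$. The construction closes because the cost is at most a fixed power of $1/\varepsilon$ while the gain is smaller than every power of $\varepsilon$.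

\section{The heat kernel}\label{sec:kernel}

The choice of the bump is dictated by this balance. Our bound for the cost is polynomial in $\max\varphi$, $\max|\varphi'/\varphi|$ and $\log(1/\min\varphi)$, while away from $w=1$ our bound for the gain is proportional to $\varphi$ itself. So $\varphi$ should be smaller than every power of $\varepsilon$ away from $1$, and yet $\log\varphi$ should be of polynomial size. The Poisson kernel with $r=e^{-\varepsilon}$ has the value $\frac{1-r}{1+r}$, of order $\varepsilon$, at $w=-1$, which is too large for this argument; a compactly supported bump has no finite logarithm. The heat kernel meets both requirements.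

For $0<\varepsilon\le1$ let
\[
\varphi_\varepsilon(e^{i\theta})=\sum_{n\in\mathbb{Z}}e^{-\varepsilon^2n^2}e^{in\theta},\qquad\Phi_\varepsilon(w)=1+2\sum_{n\ge1}e^{-\varepsilon^2n^2}w^n .
\]
The function $\Phi_\varepsilon$ is entire, $\Phi_\varepsilon(0)=1=\int\varphi_\varepsilon\,d\sigma$, and on $\mathbb{T}$ we have $\Phi_\varepsilon=\varphi_\varepsilon+i\tilde\varphi_\varepsilon$ with $\tilde\varphi_\varepsilon=2\sum_{n\ge1}e^{-\varepsilon^2n^2}\sin n\theta$. We regard these as functions of $\theta$; primes denote $d/d\theta$.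

\begin{lemma}\label{lem:kernel}
There is an absolute constant $\varepsilon_0\in(0,1]$ such that for $0<\varepsilon\le\varepsilon_0$ and $|\theta|\le\pi$:
\begin{enumerate}
\item[(a)] $\varepsilon^{-1}e^{-\pi^2/4\varepsilon^2}\le\varphi_\varepsilon\le C\varepsilon^{-1}e^{-\theta^2/4\varepsilon^2}$ and $|\varphi_\varepsilon'|\le C\varepsilon^{-2}\varphi_\varepsilon$;
\item[(b)] $|\Phi_\varepsilon|\le C\varepsilon^{-1}$, and $|\Phi_\varepsilon^{(l)}|\le C(|\theta|+\varepsilon)^{-l-1}$ for $l=1,2$;
\item[(c)] $|\Phi_\varepsilon|\ge c(|\theta|+\varepsilon)^{-1}$ for $|\theta|\le\pi/2$.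
\end{enumerate}
\end{lemma}

Parts (b) and (c) say that $\Phi_\varepsilon$ behaves like $\Phi_0=i\cot(\theta/2)$ cut off at scale $\varepsilon$. The lower bound (c) is what makes oscillatory averages such as $W_\beta$ small near $w=1$. For $|\theta|\gg\varepsilon$ the real part $\varphi_\varepsilon$ is tiny, so the bound has to come from $\tilde\varphi_\varepsilon$; since $\tilde\varphi_\varepsilon(\pi)=0$, it cannot extend to all $\theta$.

\begin{proof}
(a) The Poisson summation formula gives $\varphi_\varepsilon=\sum_{k\in\mathbb{Z}}\tau_k$ with $\tau_k=\frac{\sqrt\pi}\varepsilon e^{-(\theta-2\pi k)^2/4\varepsilon^2}$. For $|\theta|\le\pi$ we have $(\theta-2\pi k)^2-\theta^2=4\pi^2k^2-4\pi k\theta\ge4\pi^2(k^2-|k|)$, so $\tau_k\le\tau_0e^{-\pi^2(k^2-|k|)}$ as $\varepsilon\le1$. Hence $\tau_0\le\varphi_\varepsilon\le C\tau_0$, which gives the two-sided bound, and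
\[
|\varphi_\varepsilon'|\le\sum_k\frac{|\theta-2\pi k|}{2\varepsilon^2}\,\tau_k\le\sum_k\frac{(2|k|+1)\pi}{2\varepsilon^2}\,\tau_k\le C\varepsilon^{-2}\tau_0\le C\varepsilon^{-2}\varphi_\varepsilon .
\]

(b) Comparison with an integral gives $|\Phi_\varepsilon^{(l)}|\le1+2\sum_{n\ge1}n^le^{-\varepsilon^2n^2}\le C\varepsilon^{-l-1}$ for $l=0,1,2$. For the decay in $\theta$ we sum by parts. Let $l\in\{1,2\}$, $a(t)=2t^le^{-\varepsilon^2t^2}$, $a_n=a(n)$ for $n\ge0$ (so $a_0=0$) and $a_n=0$ for $n<0$. Then $\Phi_\varepsilon^{(l)}=i^l\sum_na_nw^n$. Multiplication by $1-w$ replaces $a_n$ by $\nabla a_n=a_n-a_{n-1}$, so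
\[
|1-w|^{l+1}|\Phi_\varepsilon^{(l)}|\le\sum_{n\ge0}|\nabla^{l+1}a_n| .
\]
The terms with $n\le l$ involve only $a_1,\dots,a_l\le2l^l$ and contribute at most $C$. For $n\ge l+1$,
\[
\nabla^{l+1}a_n=\int_{[0,1]^{l+1}}a^{(l+1)}(n-s_0-s_1-\dots-s_l)\,ds .
\]
For fixed $s_1,\dots,s_l$, as $s_0$ runs over $[0,1]$ and $n$ over the integers $\ge l+1$, the argument runs over nonoverlapping intervals in $[0,\infty)$. So these terms contribute at most $\int_0^\infty|a^{(l+1)}(t)|\,dt$. With $G(s)=s^le^{-s^2}$ we have $a(t)=2\varepsilon^{-l}G(\varepsilon t)$ and $a^{(l+1)}(t)=2\varepsilon G^{(l+1)}(\varepsilon t)$, so the integral equals $2\int_0^\infty|G^{(l+1)}|\le C$. Since $|1-w|\ge\frac2\pi|\theta|$, we get $|\Phi_\varepsilon^{(l)}|\le C\min(\varepsilon^{-1},|\theta|^{-1})^{l+1}\le C(|\theta|+\varepsilon)^{-l-1}$.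

(c) If $|\theta|\le\varepsilon$, then $|\Phi_\varepsilon|\ge\varphi_\varepsilon\ge\tau_0\ge\sqrt\pi e^{-1/4}/\varepsilon$. Since $\tilde\varphi_\varepsilon$ is odd, it remains to show $\tilde\varphi_\varepsilon(\theta)\ge c/\theta$ for $\varepsilon\le\theta\le\pi/2$. We have $\varphi_\varepsilon(\theta-v)-\varphi_\varepsilon(\theta+v)=4\sum_{n\ge1}e^{-\varepsilon^2n^2}\sin n\theta\sin nv$, and $\cot\frac v2\sin nv=1+2\cos v+\dots+2\cos(n-1)v+\cos nv$ has integral $\pi$ over $[0,\pi]$. Therefore
\begin{equation}\label{eq:conj}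
\tilde\varphi_\varepsilon(\theta)=\frac1{2\pi}\int_0^\pi\cot\tfrac v2\,\big[\varphi_\varepsilon(\theta-v)-\varphi_\varepsilon(\theta+v)\big]\,dv .
\end{equation}
The integrand is nonnegative. To see this, recall the Jacobi triple product identity: for $0<q<1$,
\[
\sum_{n\in\mathbb{Z}}q^{n^2}e^{in\theta}=\prod_{n\ge1}(1-q^{2n})(1+2q^{2n-1}\cos\theta+q^{4n-2}).
\]
With $q=e^{-\varepsilon^2}$ each factor is positive, even and decreasing on $[0,\pi]$, so $\varphi_\varepsilon$ is a decreasing function of the distance from $\theta$ to $2\pi\mathbb{Z}$. For $\theta,v\in[0,\pi]$ we have $|\theta-v|\le\min(\theta+v,2\pi-\theta-v)$, which gives the sign. We may therefore restrict \eqref{eq:conj} to $v\in[\theta-\varepsilon,\theta]$. There $\cot\frac v2\ge\cot\frac\theta2\ge\frac\pi{2\theta}$, because $\tan s\le4s/\pi$ on $[0,\pi/4]$ by convexity. Thus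
\[
\tilde\varphi_\varepsilon(\theta)\ge\frac1{4\theta}\Big[\int_0^\varepsilon\varphi_\varepsilon-\int_{2\theta-\varepsilon}^{2\theta}\varphi_\varepsilon\Big]\ge\frac1{4\theta}\Big[\int_0^\varepsilon\varphi_\varepsilon-\int_\varepsilon^{2\varepsilon}\varphi_\varepsilon\Big],
\]
by monotonicity and $2\varepsilon\le2\theta\le\pi$. The term $\tau_0$ contributes to the last bracket the absolute constant $c_1=\sqrt\pi\int_0^1(e^{-s^2/4}-e^{-(s+1)^2/4})\,ds>0$. The other $\tau_k$, integrated over a set of length $2\varepsilon$ in $[0,2\varepsilon]$, contribute in absolute value at most $2\sqrt\pi\sum_{k\ne0}e^{-(2\pi|k|-2\varepsilon)^2/4\varepsilon^2}$, which tends to $0$ with $\varepsilon$. Choose $\varepsilon_0$ so that this is at most $c_1/2$ for $\varepsilon\le\varepsilon_0$; then $\tilde\varphi_\varepsilon(\theta)\ge c_1/(8\theta)$.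
\end{proof}

\section{The profile}\label{sec:profile}

We need weights $\beta$ satisfying \eqref{eq:moments} for every $x>0$, smooth in $x$, with bounds that degenerate slowly as $x\to0$ and $x\to\infty$. Substitute $t=x-yu$ with $u\in[\frac14,\frac34]$, where $y\le x$ is the width of the window. With $\beta(t)\,dt$ replaced by $\vartheta(u,y)\,du$, the conditions become $\int\vartheta e^{-yu}\,du=1$ and $\int\vartheta e^{yu}\,du=1$. The simplest choice $y=x$ is bad for large $x$: the first condition would force $\int|\vartheta|\,du\ge e^{x/4}$, an exponential cost. We take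
\[
y=\frac x{1+x}\in(0,1),\qquad\text{so that}\quad x=y(1+x),\quad y=x(1-y),
\]
which is comparable to $x$ for small $x$ and bounded for large $x$. Subtracting the two conditions gives $\int\vartheta\sinh(yu)\,du=0$, so $\vartheta$ has to change sign; two bumps suffice.

\begin{lemma}\label{lem:theta}
There is a real $\vartheta\in C^\infty(\mathbb{R}\times[0,1])$, supported in $\frac14\le u\le\frac34$, with
\[
\int\vartheta(u,y)e^{yu}\,du=\int\vartheta(u,y)e^{-yu}\,du=1\qquad\text{for all }y\in[0,1].
\]
\end{lemma}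

\begin{proof}
Let $\beta_1,\beta_2\ge0$ be smooth with integral $1$ and compact support in $(\frac14,\frac12)$ and $(\frac12,\frac34)$ respectively. Put $M_i(y)=\int\beta_i(u)\cosh(yu)\,du$ and $N_i(y)=\int\beta_i(u)\frac{\sinh(yu)}y\,du$. These functions are smooth on $[0,1]$, since $\sinh(yu)/y$ is entire in $(u,y)$. By the subtraction formula for $\sinh$ and the inequality $\sinh s\ge s$ for $s\ge0$,
\[
\Delta:=M_1N_2-M_2N_1=\iint\beta_1(u)\beta_2(v)\frac{\sinh(y(v-u))}y\,du\,dv\ge\iint\beta_1(u)\beta_2(v)(v-u)\,du\,dv>0 .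
\]
Let $\vartheta=(N_2\beta_1-N_1\beta_2)/\Delta$. Then $\int\vartheta\cosh(yu)\,du=(N_2M_1-N_1M_2)/\Delta=1$ and $\int\vartheta\sinh(yu)\,du=y(N_2N_1-N_1N_2)/\Delta=0$.
\end{proof}

Fix such a $\vartheta$. The \emph{profile} is
\[
W(x,z)=\int\vartheta(u,y)\,e^{-(x-yu)z}\,du,\qquad x>0,\ z\in\mathbb{C},\ y=\tfrac x{1+x},
\]
an entire function of $z$ and our substitute for $e^{-xz}$. On the support of $\vartheta$,
\begin{equation}\label{eq:window}
x-yu=x\big(1-(1-y)u\big)\in[\tfrac x4,x].
\end{equation}
Let $c_j^\varepsilon(x)$, $j\ge0$, be the Taylor coefficients of the entire function $w\mapsto W(x,\Phi_\varepsilon(w))$; they are also its Fourier coefficients on $\mathbb{T}$. Since $\Phi_\varepsilon(0)=1$, Lemma~\ref{lem:theta} gives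
\begin{equation}\label{eq:c0}
c_0^\varepsilon(x)=e^{-x}\int\vartheta(u,y)e^{yu}\,du=e^{-x}.
\end{equation}

We shall substitute a density for $x$ and differentiate. The densities are products, and what we control is their logarithmic derivatives. The natural derivative in $x$ is therefore the Euler operator $\mathcal{E}=x\partial_x$, for which $\partial(c\circ F)=(\mathcal{E}c)(F)\,\partial F/F$.

\begin{lemma}\label{lem:W}
For $l,i\in\{0,1,2\}$, integers $B\ge0$, $x>0$ and $\operatorname{Re}z\ge0$,
\[
|\mathcal{E}^l\partial_z^iW(x,z)|\le C_B\,x^i(1+x)^l(1+y|z|)^{-B}.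
\]
\end{lemma}

\begin{proof}
Call $\chi\in C^\infty(\mathbb{R}\times[0,1])$ an amplitude if it is supported in $\frac14\le u\le\frac34$, and put $J[\chi]=\int\chi(u,y)e^{-(x-yu)z}\,du$. We claim that $\mathcal{E}^l\partial_z^iW$ is a finite sum of terms $x^i(xz)^bJ[\chi]$ with $0\le b\le l$ and fixed amplitudes $\chi$. For $l=0$, \eqref{eq:window} gives $\partial_z^iW=x^iJ[(-1)^i(1-(1-y)u)^i\vartheta]$. For the induction, $\mathcal{E}y=x/(1+x)^2=y(1-y)$, and $\mathcal{E}(x-yu)=x-y(1-y)u=x(1-(1-y)^2u)$. Hence
\[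
\mathcal{E}\big(x^i(xz)^bJ[\chi]\big)=x^i(xz)^bJ\big[(i+b)\chi+y(1-y)\partial_y\chi\big]-x^i(xz)^{b+1}J\big[(1-(1-y)^2u)\chi\big],
\]
which has the claimed form.

By \eqref{eq:window} and $\operatorname{Re}z\ge0$, the exponential in $J[\chi]$ has modulus at most $1$ on the support of $\chi$, so $|J[\chi]|\le C$. Its $u$-derivative is $yz$ times itself, so $B'$ integrations by parts give $J[\chi]=(-yz)^{-B'}J[\partial_u^{B'}\chi]$ and $|J[\chi]|\le C_{B'}(y|z|)^{-B'}$. Together, $|J[\chi]|\le C_{B'}(1+y|z|)^{-B'}$. Finally $|xz|^b=(1+x)^b(y|z|)^b$; take $B'=B+b$.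
\end{proof}

The function $W(x,\Phi_\varepsilon(e^{i\theta}))$ varies at the scale $|\theta|\sim y$, where $y|\Phi_\varepsilon|\sim1$. Its Fourier coefficients therefore start to decay quickly only for $j>1/y$. The next lemma makes this quantitative, uniformly in $\varepsilon$.

\begin{lemma}\label{lem:coef}
For $l\in\{0,1,2\}$, $x>0$ and $0<\varepsilon\le\varepsilon_0$ we have $|\mathcal{E}^lc_0^\varepsilon(x)|\le C$ and
\[
|\mathcal{E}^lc_j^\varepsilon(x)|\le C(1+x)^5\min\Big\{\frac1j,\frac1{xj^2}\Big\},\qquad j\ge1 .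
\]
\end{lemma}

\begin{proof}
By \eqref{eq:c0} the functions $\mathcal{E}^lc_0^\varepsilon$ are $e^{-x}$, $-xe^{-x}$ and $(x^2-x)e^{-x}$, which are bounded. Let $j\ge1$ and write $\Phi=\Phi_\varepsilon$. The number $\mathcal{E}^lc_j^\varepsilon(x)$ is the $j$-th Fourier coefficient of $(\mathcal{E}^lW)(x,\Phi)$, so integrating by parts $i$ times,
\[
j^i|\mathcal{E}^lc_j^\varepsilon(x)|\le\frac1{2\pi}\int_{-\pi}^\pi\big|\partial_\theta^i\big[(\mathcal{E}^lW)(x,\Phi)\big]\big|\,d\theta .
\]
Lemma~\ref{lem:W} applies with $z=\Phi$ because $\operatorname{Re}\Phi=\varphi_\varepsilon>0$. For $|\theta|\le\pi/2$, Lemma~\ref{lem:kernel}(c) gives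
\begin{equation}\label{eq:lowerfactor}
1+y|\Phi|\ge c\,\frac{|\theta|+\varepsilon+y}{|\theta|+\varepsilon},
\end{equation}
and for $|\theta|\ge\pi/2$, Lemma~\ref{lem:kernel}(b) gives $|\Phi'|,|\Phi''|\le C$.

\emph{Case $i=1$.} The integrand is $|\Phi'|\,|\mathcal{E}^l\partial_zW|$. For $|\theta|\le\pi/2$ use Lemma~\ref{lem:W} with $B=2$: the factor $(|\theta|+\varepsilon)^2$ from \eqref{eq:lowerfactor} cancels the bound for $|\Phi'|$, and the integrand is at most $Cx(1+x)^l(|\theta|+y)^{-2}$. Elsewhere ($B=0$) it is at most $Cx(1+x)^l$. The integral is at most $C(1+x)^l(x/y+x)\le C(1+x)^{l+1}$.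

\emph{Case $i=2$.} The integrand is at most $|\Phi''|\,|\mathcal{E}^l\partial_zW|+|\Phi'|^2|\mathcal{E}^l\partial_z^2W|$. For $|\theta|\le\pi/2$ take $B=3$ in the first term and $B=4$ in the second; this gives the bound $C(1+x)^l[x(|\theta|+y)^{-3}+x^2(|\theta|+y)^{-4}]$. Elsewhere the bound is $C(1+x)^l(x+x^2)$. The integral is at most
\[
C(1+x)^l\Big[\frac x{y^2}+\frac{x^2}{y^3}+x(1+x)\Big]=C(1+x)^l\Big[\frac{(1+x)^2}x+\frac{(1+x)^3}x+x(1+x)\Big]\le C\frac{(1+x)^{l+3}}x .
\]
Since $l\le2$, both cases are covered by the factor $(1+x)^5$.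
\end{proof}

For $f\in C^\infty(\mathbb{T})$ with $f>0$ put
\[
K(f)=\sup_{0<\varepsilon'\le\varepsilon_0}\ \sum_{j\ge0}\|c_j^{\varepsilon'}\circ f\|_A .
\]
The values of $f$ lie in a compact subset of $(0,\infty)$ and $(c\circ f)'=(\mathcal{E}c)(f)f'/f$, so \eqref{eq:A1} and Lemma~\ref{lem:coef} give $\|c_j^{\varepsilon'}\circ f\|_A\le C_f(1+j)^{-2}$ uniformly in $\varepsilon'$. Thus $K(f)<\infty$.

\section{One step}\label{sec:step}

Let $(f,\gamma)$ be a state with defect $h$, and $Y=Y_f$, $S=S_f$. Put
\[
\Lambda(f,\gamma)=\|h\|_A\,\|e^{-iY}\|_A\,K(f)<\infty .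
\]
For $0<\varepsilon\le\varepsilon_0$ define on $\mathbb{T}^2$
\[
\Theta=e^{-iY(\zeta)}e^{-f(\zeta)\Phi_\varepsilon(w)},\qquad V=h(\zeta)e^{-iY(\zeta)}W\big(f(\zeta),\Phi_\varepsilon(w)\big),
\]
and for $N\ge1$ define a new state by
\[
f^{(N)}(\zeta)=f(\zeta)\varphi_\varepsilon(\zeta^N),\qquad\gamma^{(N)}=\gamma-P_+R_NV,
\]
with defect $h^{(N)}$. The dependence on $\varepsilon$ is suppressed in the notation.

\begin{proposition}\label{prop:step}
Let $(f,\gamma)$ be a state.
\begin{enumerate}
\item[(a)] $\|\gamma^{(N)}-\gamma\|_A\le\Lambda(f,\gamma)$ for all $N\ge1$ and all $\varepsilon\in(0,\varepsilon_0]$.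
\item[(b)] For every $\eta>0$ and every sufficiently small $\varepsilon>0$,
\[
\limsup_{N\to\infty}\|h^{(N)}\|_A<\eta\qquad\text{and}\qquad\limsup_{N\to\infty}\Lambda\big(f^{(N)},\gamma^{(N)}\big)<\eta .
\]
\end{enumerate}
\end{proposition}

The supremum over $\varepsilon'$ in $K(f)$ is what makes (a) independent of $\varepsilon$. This matters: the size of the next correction has to be known before the next $\varepsilon$ is chosen, since that $\varepsilon$ may have to be very small.

\begin{proof}[Proof of part (a)]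
We have $V=\sum_{j\ge0}V_jw^j$ with $V_j=he^{-iY}(c_j^\varepsilon\circ f)$. So $\|V\|_A=\sum_j\|V_j\|_A\le\Lambda(f,\gamma)$, and $P_+$ and $R_N$ are contractions.
\end{proof}

The proof of (b) has three parts: an identity on $\mathbb{T}^2$, estimates on $\mathbb{T}^2$, and the transfer to $\mathbb{T}$.

\subsection*{The identity}
For the point mass, $\overline{s_x}s_t=\overline{s_{x-t}}$. For the heat kernel the product acquires the factor $|e^{-t\Phi_\varepsilon}|^2=e^{-2t\varphi_\varepsilon}$, and the error is the average of its deviation from $1$. For $x>0$, $y=\frac x{1+x}$, $w\in\mathbb{T}$ let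
\[
\rho_\varepsilon(x,w)=\int\vartheta(u,y)\,e^{-yu\overline{\Phi_\varepsilon(w)}}\big(1-e^{-2(x-yu)\varphi_\varepsilon(w)}\big)\,du,\qquad\rho^f_\varepsilon(\zeta,w)=\rho_\varepsilon(f(\zeta),w).
\]

\begin{lemma}\label{lem:algebra}
$QV=V$ and $Q\big(\overline\Theta(\gamma-V)\big)=Q(h\rho_\varepsilon^f)$.
\end{lemma}

\begin{proof}
All functions below are products of $h$ or $\gamma$ with smooth functions, so they lie in $A(\mathbb{T}^2)$. Write $\Phi,\varphi$ for $\Phi_\varepsilon,\varphi_\varepsilon$ and $x=f(\zeta)$. The function $V$ has only frequencies $j\ge0$, and $V_0=he^{-iY}e^{-f}=hS\in A_+$ by \eqref{eq:c0}. The second rule in \eqref{eq:Qrules} gives $QV=V$.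

For fixed $\zeta$ and real $t$, $e^{-t\overline\Phi}$ is the conjugate of an entire function of $w$ with value $e^{-t}$ at $0$; it has only frequencies $j\le0$ and its zeroth coefficient is $e^{-t}$. Hence $\overline\Theta\gamma=\gamma e^{iY}e^{-f\overline\Phi}$ has only frequencies $j\le0$, with zeroth coefficient $\gamma e^{iY-f}=\overline S\gamma$, and the first rule gives $Q(\overline\Theta\gamma)=h$. Next, $\Phi+\overline\Phi=2\varphi$ gives $-x\overline\Phi-(x-yu)\Phi=-yu\overline\Phi-2(x-yu)\varphi$, so
\[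
\overline\Theta V=h\int\vartheta(u,y)e^{-yu\overline\Phi}e^{-2(x-yu)\varphi}\,du=h\int\vartheta(u,y)e^{-yu\overline\Phi}\,du-h\rho_\varepsilon^f .
\]
The first term on the right has only frequencies $j\le0$, with zeroth coefficient $h\int\vartheta e^{-yu}\,du=h\in A_+$ by Lemma~\ref{lem:theta}; $Q$ sends it to $h$. Thus $Q(\overline\Theta(\gamma-V))=h-h+Q(h\rho^f_\varepsilon)$.
\end{proof}

\subsection*{Cost and gain}
Let $F_\varepsilon(\zeta,w)=f(\zeta)\varphi_\varepsilon(w)$, so that $f^{(N)}=R_NF_\varepsilon$. Parts (i) and (ii) of the next lemma bound the factors $K$ and $\|e^{-iY}\|_A$ of the new state; part (iii) is the gain.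

\begin{lemma}\label{lem:costgain}
Let $f\in C^\infty(\mathbb{T})$, $f>0$, and $0<\varepsilon\le\varepsilon_0$. With norms in $A(\mathbb{T}^2)$,
\begin{enumerate}
\item[(i)] $\Sigma_\varepsilon:=\sup_{0<\varepsilon'\le\varepsilon_0}\sum_{j\ge0}\|c_j^{\varepsilon'}\circ F_\varepsilon\|_A\le C_f\varepsilon^{-9}$;
\item[(ii)] $\|e^{-if\tilde\varphi_\varepsilon}\|_A\le C_f\varepsilon^{-3}$;
\item[(iii)] $\|\rho_\varepsilon^f\|_A\le C_{f,B}\,\varepsilon^B$ for every $B>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\Phi,\varphi,\tilde\varphi,F$ without the subscript. By Lemma~\ref{lem:kernel},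
\begin{equation}\label{eq:crude}
|\Phi|,\ \varphi,\ |\tilde\varphi|\le C\varepsilon^{-1},\qquad|\Phi'|,\ |\varphi'|,\ |\tilde\varphi'|\le C\varepsilon^{-2}.
\end{equation}

(i) For a smooth function $c(x)$,
\[
\partial_\alpha(c\circ F)=(\mathcal{E}c)(F)\frac{f'}f,\qquad\partial_\theta(c\circ F)=(\mathcal{E}c)(F)\frac{\varphi'}\varphi,\qquad\partial_\alpha\partial_\theta(c\circ F)=(\mathcal{E}^2c)(F)\frac{f'}f\frac{\varphi'}\varphi .
\]
By Lemma~\ref{lem:kernel}(a), $|\varphi'/\varphi|\le C\varepsilon^{-2}$ and $\lambda\le F\le C_f\varepsilon^{-1}$, where $\lambda=(\min f)\,\varepsilon^{-1}e^{-\pi^2/4\varepsilon^2}$. So \eqref{eq:A2} and Lemma~\ref{lem:coef} give $\|c_0^{\varepsilon'}\circ F\|_A\le C_f\varepsilon^{-2}$ and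
\[
\|c_j^{\varepsilon'}\circ F\|_A\le C_f\,\varepsilon^{-5}\varepsilon^{-2}\min\Big\{\frac1j,\frac1{\lambda j^2}\Big\},\qquad j\ge1,
\]
uniformly in $\varepsilon'$. Split the sum at $J=1/\lambda$. We have $\sum_{1\le j\le J}1/j\le1+\log(1+J)$, and $J\sum_{j>J}j^{-2}\le2$: for $J\ge1$ the sum is at most $J^{-2}+J^{-1}$, and for $J<1$ it is $\pi^2/6$. Thus the minima add up to at most $3+\log(1+1/\lambda)\le C_f\varepsilon^{-2}$. The lower bound for the density is exponentially small, but it enters only through its logarithm.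

(ii) The function $U=e^{-if\tilde\varphi}$ is unimodular, $|\partial_\alpha U|=|f'\tilde\varphi|$, $|\partial_\theta U|=|f\tilde\varphi'|$ and $|\partial_\alpha\partial_\theta U|\le|f'\tilde\varphi'|+|f'\tilde\varphi|\,|f\tilde\varphi'|$. Apply \eqref{eq:crude} and \eqref{eq:A2}.

(iii) Since $\partial_\alpha\rho^f_\varepsilon=f'\cdot(\partial_x\rho_\varepsilon)(f,w)$, by \eqref{eq:A2} it suffices to bound $\partial_x^a\partial_\theta^b\rho_\varepsilon$ for $a,b\in\{0,1\}$ and $x\in[\min f,\max f]$. On this interval $y=y(x)$ is smooth and bounded below. The error is small for two different reasons: near $w=1$ the integral oscillates because $|\Phi|$ is large, and away from $w=1$ the bracket is small because $\varphi$ is. We split at $|\theta|=\sqrt\varepsilon$, a scale that is small and yet much larger than $\varepsilon$.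

\emph{Region $|\theta|\le\sqrt\varepsilon$.} Since $2\varphi-\overline\Phi=\Phi$, we have $-yu\overline\Phi-2(x-yu)\varphi=-2x\varphi+yu\Phi$, and so
\[
\rho_\varepsilon=J_{-\overline\Phi}[\vartheta]-e^{-2x\varphi}J_\Phi[\vartheta],\qquad J_\Psi[\chi]=\int\chi(u,x)e^{yu\Psi}\,du,
\]
where $\chi$ denotes a smooth function of $(u,x)$ supported in $\frac14\le u\le\frac34$, and $\vartheta$ stands for $\vartheta(u,y(x))$. The differentiation rules are
\[
\partial_xJ_\Psi[\chi]=J_\Psi[\partial_x\chi]+\Psi J_\Psi\big[\tfrac{dy}{dx}u\chi\big],\quad\partial_\theta J_\Psi[\chi]=\Psi'J_\Psi[yu\chi],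
\]
together with $\partial_xe^{-2x\varphi}=-2\varphi e^{-2x\varphi}$ and $\partial_\theta e^{-2x\varphi}=-2x\varphi'e^{-2x\varphi}$. So $\partial_\theta$ produces one factor $\Psi'$ or $\varphi'$, and $\partial_x$ produces at most one factor $\Psi$ or $\varphi$. Hence $\partial_x^a\partial_\theta^b\rho_\varepsilon$ is a finite sum of terms $qJ_{-\overline\Phi}[\chi]$ and $qe^{-2x\varphi}J_\Phi[\chi]$ with $|q|\le C_f\varepsilon^{-3}$ by \eqref{eq:crude}. On the support of $\chi$ we have $|e^{-yu\overline\Phi}|=e^{-yu\varphi}\le1$ and $|e^{-2x\varphi}e^{yu\Phi}|=e^{-(2x-yu)\varphi}\le1$. Integrating by parts $B'$ times in $u$,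
\[
|J_{-\overline\Phi}[\chi]|,\ |e^{-2x\varphi}J_\Phi[\chi]|\le C_{f,B'}(y|\Phi|)^{-B'}\le C_{f,B'}\,\varepsilon^{B'/2},
\]
because $|\Phi|\ge c(|\theta|+\varepsilon)^{-1}\ge\frac c2\varepsilon^{-1/2}$ by Lemma~\ref{lem:kernel}(c), which applies as $\sqrt\varepsilon\le1<\pi/2$. Take $B'\ge2B+6$.

\emph{Region $\sqrt\varepsilon\le|\theta|\le\pi$.} Let $t=x-yu\in(0,\max f]$ and $\Gamma=1-e^{-2t\varphi}$. Then $0\le\Gamma\le2t\varphi$ and
\[
\partial_x\Gamma=2(\partial_xt)\varphi e^{-2t\varphi},\qquad\partial_\theta\Gamma=2t\varphi'e^{-2t\varphi},\qquad\partial_x\partial_\theta\Gamma=2(\partial_xt)\varphi'(1-2t\varphi)e^{-2t\varphi}.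
\]
Since $|1-s|e^{-s}\le1$ for $s\ge0$ and $|\varphi'|\le C\varepsilon^{-2}\varphi$, all four are at most $C_f\varepsilon^{-2}\varphi$ in modulus. The other factor $\vartheta(u,y)e^{-yu\overline\Phi}$ and its derivatives $\partial_x^a\partial_\theta^b$, $a,b\le1$, are at most $C_f\varepsilon^{-3}$ by \eqref{eq:crude}. The Leibniz rule and Lemma~\ref{lem:kernel}(a) give $|\partial_x^a\partial_\theta^b\rho_\varepsilon|\le C_f\varepsilon^{-5}\varphi\le C_f\varepsilon^{-6}e^{-1/4\varepsilon}\le C_{f,B}\,\varepsilon^B$.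
\end{proof}

\subsection*{Back to the circle}

\begin{proof}[Proof of Proposition~\ref{prop:step}(b)]
Fix $\varepsilon$, and write $o(1)$ for terms that tend to $0$ in $A(\mathbb{T})$ as $N\to\infty$. Since $F_\varepsilon=\sum_jf(\zeta)e^{-\varepsilon^2j^2}w^j$, we have $QF_\varepsilon=P_+f+\frac12f(\Phi_\varepsilon-1)$, and so
\[
2QF_\varepsilon-\widehat{F_\varepsilon}(0,0)=H_f+f(\Phi_\varepsilon-1)=iY+f\Phi_\varepsilon .
\]
On the other hand $H_{f^{(N)}}=2P_+R_NF_\varepsilon-\int R_NF_\varepsilon\,d\sigma$. By both parts of Lemma~\ref{lem:transfer},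
\[
H_{f^{(N)}}=R_N(iY+f\Phi_\varepsilon)+o(1),\qquad Y_{f^{(N)}}=R_N(Y+f\tilde\varphi_\varepsilon)+o(1),
\]
where the second relation is the imaginary part of the first; taking imaginary parts does not increase the norm because conjugation is isometric. In a commutative Banach algebra $\|e^a-e^b\|\le\|a-b\|e^{\|a\|+\|b\|}$, as one sees from the power series, and here the exponents are bounded in norm uniformly in $N$. Therefore
\[
S_{f^{(N)}}=R_N\Theta+o(1),\qquad\|e^{-iY_{f^{(N)}}}\|_A\le\|e^{-iY}\|_A\|e^{-if\tilde\varphi_\varepsilon}\|_A+o(1).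
\]
Since $QV=V$, Lemma~\ref{lem:transfer}(a) gives $\gamma^{(N)}=R_N(\gamma-V)+o(1)$. Using Lemma~\ref{lem:transfer}(a) once more, and then Lemma~\ref{lem:algebra},
\[
h^{(N)}=P_+R_N\big(\overline\Theta(\gamma-V)\big)+o(1)=R_NQ(h\rho^f_\varepsilon)+o(1).
\]
Finally $c_j^{\varepsilon'}\circ f^{(N)}=R_N(c_j^{\varepsilon'}\circ F_\varepsilon)$ exactly, so $K(f^{(N)})\le\Sigma_\varepsilon$. Collecting the three bounds,
\begin{align*}
\limsup_N\|h^{(N)}\|_A&\le\|h\|_A\|\rho^f_\varepsilon\|_A,\\
\limsup_N\Lambda(f^{(N)},\gamma^{(N)})&\le\|h\|_A\|\rho^f_\varepsilon\|_A\cdot\|e^{-iY}\|_A\|e^{-if\tilde\varphi_\varepsilon}\|_A\cdot\Sigma_\varepsilon .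
\end{align*}
By Lemma~\ref{lem:costgain}, $\|e^{-if\tilde\varphi_\varepsilon}\|_A\Sigma_\varepsilon\le C_f\varepsilon^{-12}$ and $\|\rho^f_\varepsilon\|_A\le C_f\varepsilon^{13}$, so both right sides tend to $0$ as $\varepsilon\to0$.
\end{proof}

\section{The iteration: proof of Theorem~\ref{thm:main}}\label{sec:iteration}

We first record that a step with large $N$ barely changes the mass of any arc.

\begin{lemma}\label{lem:arcs}
Let $\varphi\ge0$ be continuous on $\mathbb{T}$ with $\int\varphi\,d\sigma=1$, and let $\psi\in C^1(\mathbb{T})$. For every arc $I$, including $I=\mathbb{T}$, and every $N\ge1$,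
\[
\Big|\int_I\psi(\zeta)\big(\varphi(\zeta^N)-1\big)\,d\sigma\Big|\le\frac{2\|\psi\|_\infty+2\pi\|\psi'\|_\infty}N .
\]
\end{lemma}

\begin{proof}
The function $\Psi(\theta)=\int_0^\theta(\varphi(e^{is})-1)\,ds$ is $2\pi$-periodic, and $-\theta\le\Psi(\theta)\le2\pi-\theta$ on $[0,2\pi]$, so $|\Psi|\le2\pi$. If $I$ runs from $e^{ia}$ to $e^{ib}$ with $0\le b-a\le2\pi$, the integral is $\frac1{2\pi N}\int_a^b\psi(e^{i\alpha})\frac d{d\alpha}[\Psi(N\alpha)]\,d\alpha$. Integrate by parts.
\end{proof}

\subsection*{Choice of parameters}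
Let $f_0\equiv d$ and $\gamma_0\equiv1$, so that $S_{f_0}=e^{-d}$, $Y_{f_0}=0$ and the defect is $h_0=e^{-d}$. Put $\kappa=1-e^{-2d}$, $M_0=d$, $r_0=2\pi$. We construct states $(f_k,\gamma_k)$ with defects $h_k$ and with $f_k\le M_k$, and we write $\mu_k=f_k\,d\sigma$. Given $(f_k,\gamma_k)$, $M_k$ and $r_k$, choose three parameters, in this order.

First choose $\varepsilon_{k+1}\in(0,\varepsilon_0]$ so small that Proposition~\ref{prop:step}(b) holds for $(f_k,\gamma_k)$ with $\eta=\kappa4^{-k-1}$, and
\begin{equation}\label{eq:epschoice}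
\iint\min\big(1,f_k(\zeta)\varphi_{\varepsilon_{k+1}}(w)\big)\,d\sigma\,d\sigma<4^{-k-1}.
\end{equation}
The latter is possible by dominated convergence, since $\varphi_\varepsilon(w)\to0$ as $\varepsilon\to0$ for $w\ne1$ by Lemma~\ref{lem:kernel}(a).

The height of the next density is now known: put $M_{k+1}=M_k\max\varphi_{\varepsilon_{k+1}}$. Second, choose $r_{k+1}\in(0,\min(r_k/2,d)]$ with $\omega(t)\ge M_{k+1}$ for $0<t\le r_{k+1}$. This is the only use of $\omega(0+)=\infty$.

Third, let $(f_{k+1},\gamma_{k+1})=(f_k^{(N)},\gamma_k^{(N)})$ be the state of Section~\ref{sec:step} with $\varepsilon=\varepsilon_{k+1}$, so that $f_{k+1}\le M_{k+1}$, and with $N=N_{k+1}$ so large that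
\begin{enumerate}
\item[(C1)] $\|h_{k+1}\|_A<\kappa4^{-k-1}$ and $\Lambda(f_{k+1},\gamma_{k+1})<\kappa4^{-k-1}$;
\item[(C2)] $\int\min(1,f_{k+1})\,d\sigma<4^{-k-1}$;
\item[(C3)] $|\mu_{k+1}(I)-\mu_k(I)|\le4^{-k-1}r_{k+1}$ for all arcs $I$, including $I=\mathbb{T}$;
\item[(C4)] $|\int e^{-f_i}\,d\mu_{k+1}-\int e^{-f_i}\,d\mu_k|\le4^{-k-1}$ for $0\le i\le k$.
\end{enumerate}
Each holds for all large $N$: (C1) by Proposition~\ref{prop:step}(b); (C2) by \eqref{eq:epschoice} and Lemma~\ref{lem:transfer}(b); (C3) by Lemma~\ref{lem:arcs} with $\psi=f_k$; and (C4) by Lemma~\ref{lem:arcs} with $\psi=e^{-f_i}f_k$ and $I=\mathbb{T}$. Condition (C3) hides the new concentration below the scale $r_{k+1}$, where $\omega$ already exceeds the new height. Condition (C2) says that $\mu_{k+1}$ is nearly singular, and (C4) makes later steps preserve this.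

\subsection*{The measure $\mu$ and property (i)}
By (C3) the continuous nondecreasing functions $t\mapsto\mu_k(\{e^{is}:0\le s\le t\})$ converge uniformly on $[0,2\pi]$. The limit is continuous, nondecreasing and vanishes at $0$, so it is the distribution function of a positive Borel measure $\mu$ without atoms, and $\mu_k(I)\to\mu(I)$ for every arc $I$. A continuous function is a uniform limit of step functions on arcs and the masses are bounded, so $\mu_k\to\mu$ weak-$*$. Since $r_{j+1}\le d$,
\[
|\mu(\mathbb{T})-d|\le\sum_{j\ge0}4^{-j-1}r_{j+1}\le\frac d3 .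
\]
Let $I$ be a nondegenerate arc. As $r_0=2\pi$ and $r_k\to0$, there is $k\ge0$ with $r_{k+1}\le|I|\le r_k$. Then, by (C3) and $\sigma(I)\le|I|$,
\[
\mu(I)\le\mu_k(I)+\sum_{j\ge k}4^{-j-1}r_{j+1}\le M_k|I|+r_{k+1}\le(M_k+1)|I| .
\]
For $k=0$ we have $M_0=d$, and for $k\ge1$ we have $M_k\le\omega(|I|)$ because $|I|\le r_k$. This proves (i).

\subsection*{Singularity}
Let $\psi_k=e^{-f_k}$, a function close to $1$ where $f_k$ is small and close to $0$ where $f_k$ is large. Both $1-e^{-s}$ and $se^{-s}$ are at most $\min(1,s)$ for $s\ge0$, so (C2) gives, for $k\ge1$,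
\[
\int(1-\psi_k)\,d\sigma\le4^{-k},\qquad\int\psi_k\,d\mu_k=\int f_ke^{-f_k}\,d\sigma\le4^{-k}.
\]
By (C4) and weak-$*$ convergence, $\int\psi_k\,d\mu\le4^{-k}+\sum_{j\ge k}4^{-j-1}\le2\cdot4^{-k}$. Hence $\sum_k(1-\psi_k)$ is $\sigma$-integrable and $\sum_k\psi_k$ is $\mu$-integrable, so $\psi_k\to1$ $\sigma$-almost everywhere and $\psi_k\to0$ $\mu$-almost everywhere. The Borel set $\{\psi_k\to0\}$ carries $\mu$ and has Lebesgue measure $0$.

\subsection*{The function $g$}
The first correction is not small, but it is explicit. At the first step $V=e^{-d}W(d,\Phi_{\varepsilon_1}(w))$, so $R_{N_1}V\in A_+$, $\gamma_1=1-R_{N_1}V$, and by \eqref{eq:c0}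
\[
\gamma_1(0)=1-e^{-d}c_0^{\varepsilon_1}(d)=1-e^{-2d}=\kappa .
\]
The later corrections are small compared with $\kappa$: by Proposition~\ref{prop:step}(a) and (C1),
\[
\sum_{k\ge1}\|\gamma_{k+1}-\gamma_k\|_A\le\sum_{k\ge1}\Lambda(f_k,\gamma_k)\le\kappa\sum_{k\ge1}4^{-k}=\frac\kappa3 .
\]
So $\gamma_k$ converges in $A_+$ to a function $g$, and $|g(0)|\ge\frac23\kappa>0$.

\subsection*{Property (ii)}
Let $S_k=S_{f_k}=S_{\mu_k}$ and $m\ge0$. By \eqref{eq:pairing} and (C1),
\[
\Big|\sum_{n\ge0}\widehat{S_k}(n)\overline{\hat\gamma_k(n+m)}\Big|=|\hat h_k(m)|\le\|h_k\|_A\to0 .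
\]
For each $z\in\mathbb{D}$ the kernel in \eqref{eq:S} is continuous on $\mathbb{T}$, so $S_k(z)\to S_\mu(z)$. Since $|S_k|\le1$, dominated convergence in Cauchy's formula on the circle $|z|=\frac12$ gives $\widehat{S_k}(n)\to\widehat{S_\mu}(n)$ for each $n$, and all these coefficients have modulus at most $1$. Therefore
\begin{multline*}
\Big|\sum_{n\ge0}\widehat{S_k}(n)\overline{\hat\gamma_k(n+m)}-\sum_{n\ge0}\widehat{S_\mu}(n)\overline{\hat g(n+m)}\Big|\\
\le\|\gamma_k-g\|_A+\sum_{n\ge0}\big|\widehat{S_k}(n)-\widehat{S_\mu}(n)\big|\,|\hat g(n+m)|\to0,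
\end{multline*}
the last sum by dominated convergence with the summable majorant $2|\hat g(n+m)|$. Convergence of $\gamma_k$ in the Wiener norm is what allows us to use nothing more than coefficientwise convergence of $S_k$. Thus $\sum_n\widehat{S_\mu}(n)\overline{\hat g(n+m)}=0$, which is (ii), and the proof of Theorem~\ref{thm:main} is complete. \qed

\begin{thebibliography}{1}

\bibitem{DS}
Alberto Dayan and Daniel Seco,
\emph{On the cyclic behavior of singular inner functions in Besov and sequence spaces},
arXiv:2504.05208 (2025).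

\end{thebibliography}
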